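
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem*{question}{Question}
\numberwithin{equation}{section}


\title{An $(a,B,c)$-ideal without totally smooth ideal renormings}

\begin{abstract}
A Banach space $X$ is totally smooth in its bidual if every functional on every closed subspace of $X$ has only one norm-preserving extension to $X^{**}$. Oja, Viil and Werner asked whether an $(a,B,c)$-ideal $X$ with property $U$ in its bidual can always be renormed so as to be totally smooth and still an $(a,B,c)$-ideal in its bidual. We show that the answer is no, for instance for the triples $(\frac12,\{-\frac12\},\frac12)$ and $(\frac12,\{-1\},\frac12)$. The counterexample is a predual of $\ell_1(\mathfrak c)$ built on a tree of height $\omega_1$; certain points of the tree encode sequences of finitely supported vectors in $\ell_1$ of the tree itself. Every renorming that keeps property $U$ and the ideal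 inequality has a dual containing $\ell_1(\mathfrak c)$ isometrically. For $c>0$ and $a\neq1$ we determine all triples for which the renorming always exists.
\end{abstract}

\section{The question and the answer}

Let $X$ be a closed subspace of a Banach space $Z$ over $\mathbb K\in\{\mathbb R,\mathbb C\}$. By the Hahn--Banach theorem every $x\in X^*$ has a norm-preserving extension to $Z$. We say that $X$ has \emph{property $U$ in $Z$} if this extension is always unique, and that $X$ is \emph{totally smooth in $Z$} if every closed subspace $Y$ of $X$ has property $U$ in $Z$.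

The space $X$ is an \emph{ideal in $Z$} if there is a contractive projection $P$ on $Z^*$ with kernel $X^\perp$; such a $P$ is called an \emph{ideal projection}. It chooses extensions linearly: if $z\in Z^*$ extends $x\in X^*$, then so does $Pz$, because $z-Pz\in\ker P=X^\perp$, and $Pz$ depends only on $x$; taking $z$ norm-preserving we get $\|Pz\|=\|x\|$. One then asks how $\|z\|$ controls the position of $z$ relative to $Pz$. Let $a,c\ge0$ and let $B\subset\mathbb K$ be compact. The space $X$ is an \emph{$(a,B,c)$-ideal in $Z$} if it is an ideal in $Z$ with an ideal projection $P$ such that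
\begin{equation}\label{eq:abc}
\|az+bPz\|+c\|Pz\|\le\|z\|\qquad\text{for all } b\in B \text{ and } z\in Z^*.
\end{equation}
Thus $M$-ideals are the $(1,\{-1\},1)$-ideals and $u$-ideals are the $(1,\{-2\},0)$-ideals.

We consider the case where $Z=X^{**}$ and $X$ is embedded canonically. When $X$ is renormed, its bidual carries the corresponding bidual norm. The following question was asked by Oja, Viil and Werner \cite{OVW}.

\begin{question}
Let $X$ be an $(a,B,c)$-ideal with property $U$ in its bidual. Does $X$ admit an equivalent norm under which $X$ is totally smooth and still an $(a,B,c)$-ideal in its bidual, with the same $a,B,c$?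
\end{question}

There are good reasons to expect a positive answer. First, total smoothness in the bidual is property $U$ together with strict convexity of $X^*$ (Lemma~\ref{lem:basic}), so one has to make a dual norm strictly convex without spoiling two other properties. Second, without the ideal condition this is always possible (Proposition~\ref{prop:ren}). Third, for separable $X$ the answer is yes, by a renorming given in one line (Proposition~\ref{prop:sep}). Nevertheless the answer in general is no.

\begin{theorem}\label{thm:A}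
Let $c>0$, $0\le a<1$, let $B\subset\mathbb K$ be nonempty and compact, put $\beta=\max_{b\in B}|b|$, and assume
\begin{equation}\label{eq:hyp}
|a+b|+c\le1\quad(b\in B),\qquad a+\beta+c>1 .
\end{equation}
There is a Banach space $X$ with $X^*=\ell_1(\Gamma)$ isometrically, $|\Gamma|=\mathfrak c$, such that
\begin{enumerate}
\item[(1)] $X$ is an $(a,B,c)$-ideal with property $U$ in $X^{**}$;
\item[(2)] if $|\cdot|$ is any equivalent norm on $X$ for which $X$ has property $U$ and is an $(a,B,c)$-ideal in its bidual, then the new dual of $X$ contains an isometric copy of $\ell_1(\mathfrak c)$;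
\item[(3)] hence $X$ has no equivalent norm under which it is totally smooth and an $(a,B,c)$-ideal in its bidual.
\end{enumerate}
\end{theorem}

The triples $(\frac12,\{-\frac12\},\frac12)$ and $(\frac12,\{-1\},\frac12)$ satisfy \eqref{eq:hyp}: $0+\frac12\le1<\frac12+\frac12+\frac12$ and $\frac12+\frac12\le1<\frac12+1+\frac12$. The proof is carried out in ZFC and works for both scalar fields.

\begin{theorem}\label{thm:B}
Let $c>0$, $a\ge0$, $a\ne1$, let $B\subset\mathbb K$ be nonempty and compact and $\beta=\max_{b\in B}|b|$. The renorming asked for in the Question exists for every $(a,B,c)$-ideal $X$ with property $U$ in its bidual if and only if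
\[
a>1,\quad\text{or}\quad |a+b|+c>1\ \text{for some }b\in B,\quad\text{or}\quad a+\beta+c\le1 .
\]
\end{theorem}

Nothing is claimed for $c=0$ or $a=1$; in particular, nothing about $u$-ideals or $M$-ideals.

For $a<1$ and $c>0$, the conditions \eqref{eq:hyp} describe the range in which the question has content. Indeed, testing \eqref{eq:abc} on $z=Pz$ shows that a nonzero $(a,B,c)$-ideal satisfies $|a+b|+c\le1$ for all $b\in B$; and if $a+\beta+c\le1$, then \eqref{eq:abc} holds for every contractive $P$. Under the hypotheses of Theorem~\ref{thm:A} we put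
\begin{equation}\label{eq:theta}
\theta=\frac{1-a}{\beta+c},\qquad\text{so that}\qquad a+(\beta+c)\theta=1 .
\end{equation}
Here $\theta>0$ because $a<1$, and $\theta<1$ because $a+\beta+c>1$. In our space, where $X^{**}=\ell_\infty(\Gamma)$, we shall have $\|z|_X\|\le\theta\|z\|$ whenever $z\in X^{***}$ is purely ``at infinity'', that is, vanishes on $c_0(\Gamma)$. By \eqref{eq:theta}, this is just enough for \eqref{eq:abc}; since there is no slack, \eqref{eq:abc} will transmit a great deal of information to any other norm.

Section~\ref{sec:model} explains this mechanism in the simplest example and lists what is needed to turn it into a proof. Theorem~\ref{thm:A} is proved in Sections~\ref{sec:tree}--\ref{sec:noren}, and Theorem~\ref{thm:B} in Section~\ref{sec:B}.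

\section{Preliminaries}

Functionals in $X^*$ are denoted by $x,y$, elements of $X^{***}$ by $z$. We regard $X^*$ as a subspace of $X^{***}$; the \emph{canonical projection} is
\[
\pi:X^{***}\to X^{***},\qquad \pi z=z|_X\in X^*\subset X^{***}.
\]
It has kernel $X^\perp$ and is contractive for every equivalent norm of $X$. So it is always an ideal projection, but without property $U$ there could be others. A norm $G$ on a vector space is \emph{strictly convex} if $G(x)=G(y)=G(\frac{x+y}2)$ implies $x=y$. By the bipolar theorem, an equivalent norm on a dual space is the dual of an equivalent norm on the predual if and only if it is weak$^*$ lower semicontinuous; we then call it a dual norm.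

\begin{lemma}\label{lem:basic}
Let $X$ be a Banach space.
\begin{enumerate}
\item[(i)] $X$ has property $U$ in $X^{**}$ if and only if every $z\in X^{***}$ with $\|z\|=\|\pi z\|$ satisfies $z=\pi z$.
\item[(ii)] If $X$ has property $U$ in $X^{**}$, then $\pi$ is the only ideal projection. Hence $X$ is then an $(a,B,c)$-ideal in $X^{**}$ if and only if \eqref{eq:abc} holds with $P=\pi$.
\item[(iii)] $X$ is totally smooth in $X^{**}$ if and only if $X$ has property $U$ in $X^{**}$ and $X^*$ is strictly convex.
\end{enumerate}
\end{lemma}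

\begin{proof}
(i) The norm-preserving extensions of $x\in X^*$ are the $z$ with $\pi z=x$ and $\|z\|=\|x\|$, and $x$ itself is one of them.

(ii) Let $P$ be an ideal projection and $x\in X^*$. Then $x-Px\in\ker P=X^\perp$, so $Px$ extends $x$, and $\|Px\|\le\|x\|$. By $U$, $Px=x$. For $z\in X^{***}$ we have $z-\pi z\in X^\perp=\ker P$, so $Pz=P\pi z=\pi z$.

(iii) Assume $U$ and strict convexity. Let $z$ be a norm-preserving extension to $X^{**}$ of $y^*\in Y^*$, where $Y\subset X$ is a closed subspace. From $\|y^*\|\le\|z|_X\|\le\|z\|=\|y^*\|$ we see that $z|_X$ is a norm-preserving extension of $y^*$ to $X$. There is only one: the midpoint of two such extensions is again one, and $X^*$ is strictly convex. So $y^*$ determines $z|_X$, and $z$ is a norm-preserving extension of $z|_X$, which determines $z$ by $U$.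

Conversely, let $X$ be totally smooth. Taking $Y=X$ we get $U$. Suppose that $x_1\ne x_2$ in $X^*$ satisfy $\|x_1\|=\|x_2\|=\|\frac{x_1+x_2}2\|=1$. Let $Y=\ker(x_1-x_2)\subset X$ and $y^*=x_1|_Y=x_2|_Y$. Choose $h\in X^{**}$ with $\|h\|=1$ and $h(\frac{x_1+x_2}2)=1$. As $|h(x_i)|\le1$, we have $h(x_1)=h(x_2)=1$. Since $Y^*=X^*/Y^\perp$ and $Y^\perp=\mathbb K(x_1-x_2)$,
\[
\|y^*\|=\inf_{\lambda\in\mathbb K}\|x_1+\lambda(x_2-x_1)\|\ge\inf_\lambda|h(x_1+\lambda(x_2-x_1))|=1 .
\]
So $x_1,x_2\in X^{***}$ are two norm-preserving extensions of $y^*$ to $X^{**}$, a contradiction.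
\end{proof}

The next observation is included for orientation only; it is not used later.

\begin{proposition}\label{prop:sep}
If $X$ is separable, the answer to the Question is yes.
\end{proposition}

\begin{proof}
Let $X\neq\{0\}$. Let $(u_n)_{n\ge1}$ be dense in the unit ball of $X$, and put
\[
p(x)=\|x\|+\|Sx\|_2,\qquad S:X^*\to\ell_2,\quad Sx=(2^{-n}x(u_n))_{n\ge1}.
\]
Then $p$ is an equivalent weak$^*$ lower semicontinuous norm, so it is a dual norm. Now $S=R^*$ for $R:\ell_2\to X$, $R\alpha=\sum2^{-n}\alpha_nu_n$, and therefore $S^{**}z=S\pi z$: the action of $S^{**}z$ on $\alpha$ is $z(R\alpha)$ and $R\alpha\in X$. The map $x\mapsto(x,Sx)$ is an isometric embedding of $(X^*,p)$ into the $\ell_1$-sum $X^*\oplus_1\ell_2$. Passing to second adjoints, we see that the bidual norm of $p$ on $X^{***}$ is $p^{**}(z)=\|z\|+\|S\pi z\|_2$.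

\emph{Property $U$.} If $p^{**}(z)=p(\pi z)$, then $\|z\|=\|\pi z\|$, so $z=\pi z$. \emph{Strict convexity.} Let $p(x)=p(y)=p(\frac{x+y}2)\ne0$. Then $\|Sx+Sy\|_2=\|Sx\|_2+\|Sy\|_2$. As $S$ is injective, $Sx$ and $Sy$ are nonzero; hence $Sx=\lambda Sy$ with $\lambda>0$, so $x=\lambda y$ and $\lambda=1$. \emph{Ideal inequality.} By Lemma~\ref{lem:basic}(ii), \eqref{eq:abc} holds with $P=\pi$ for $\|\cdot\|$, and $|a+b|+c\le1$ for $b\in B$. Hence
\[
p^{**}(az+b\pi z)+c\,p(\pi z)=\|az+b\pi z\|+c\|\pi z\|+(|a+b|+c)\|S\pi z\|_2\le\|z\|+\|S\pi z\|_2=p^{**}(z).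
\]
Now apply Lemma~\ref{lem:basic}(iii) to the new norm.
\end{proof}

The proof rests on an injective adjoint operator $S$ from $X^*$ into a strictly convex space, with $S^{**}$ factoring through $\pi$. Theorem~\ref{thm:A} shows that for nonseparable $X$ nothing of this kind need be available.

Finally, we recall how the dual of $\ell_\infty(\Gamma)$ splits. For $y\in\ell_1(\Gamma)$ and $h\in\ell_\infty(\Gamma)$ we write $y(h)=\sum y(s)h(s)$.

\begin{lemma}\label{lem:L}
Every $z\in\ell_\infty(\Gamma)^*$ has a unique decomposition $z=y+\sigma$ with $y\in\ell_1(\Gamma)$ and $\sigma\in c_0(\Gamma)^\perp$, and $\|z\|=\|y\|_1+\|\sigma\|$.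
\end{lemma}

\begin{proof}
Necessarily $y(s)=z(1_{\{s\}})$. This defines an element of $\ell_1(\Gamma)$, and $\sigma=z-y$ vanishes on $c_0(\Gamma)$. Clearly $\|z\|\le\|y\|_1+\|\sigma\|$. Given $\varepsilon>0$, choose a finite $F$ with $\sum_{\Gamma\setminus F}|y|<\varepsilon$, a function $h_1$ supported on $F$ with $\|h_1\|\le1$ and $y(h_1)=\sum_F|y|$, and $h_2$ with $\|h_2\|\le1$ and $\sigma(h_2)$ real and $>\|\sigma\|-\varepsilon$. Then $h=h_1+h_21_{\Gamma\setminus F}$ has $\|h\|\le1$. Since $\sigma$ vanishes on functions supported on $F$,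
\[
|z(h)|=\bigl|y(h_1)+y(h_21_{\Gamma\setminus F})+\sigma(h_2)\bigr|\ge\|y\|_1-\varepsilon-\varepsilon+\|\sigma\|-\varepsilon. \qedhere
\]
\end{proof}

\section{A model: one limit vector}\label{sec:model}

We show the mechanism for the triple $(\frac12,\{-\frac12\},\frac12)$. Here $\theta=\frac12$ and, with $P=\pi$, inequality \eqref{eq:abc} reads
\begin{equation}\label{eq:half}
\|z-\pi z\|+\|\pi z\|\le2\|z\| .
\end{equation}
Let $\Gamma=\mathbb N\cup\{\infty\}$ and
\[
X_0=\Bigl\{f\in\ell_\infty(\Gamma):\ \lim_n f(n)=\tfrac12f(\infty)\Bigr\},\qquad f_\infty=1_{\{\infty\}}+\tfrac12 1_{\mathbb N}\in X_0 .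
\]
Since $f-f(\infty)f_\infty\in c_0(\mathbb N)$ for $f\in X_0$, the space $X_0$ is the closed span of $f_\infty$ and the $1_{\{n\}}$.

\emph{The dual is $\ell_1(\Gamma)$.} Given $\varphi\in X_0^*$, put $y(n)=\varphi(1_{\{n\}})$, so $(y(n))\in\ell_1$, and $y(\infty)=\varphi(f_\infty)-\frac12\sum y(n)$. Then $\varphi(f)=y(f)$ on the generators, hence on $X_0$. Clearly $\|\varphi\|\le\|y\|_1$. For the converse, let $F\subset\mathbb N$ be finite and choose scalars $d(s)$ of modulus $1$ with $d(s)y(s)=|y(s)|$. The function equal to $d$ on $F\cup\{\infty\}$ and to $\frac12d(\infty)$ elsewhere belongs to $X_0$, has norm $1$, and is mapped by $\varphi$ to a number that tends to $\|y\|_1$ as $F$ grows. So $X_0^{**}=\ell_\infty(\Gamma)$, with $X_0$ embedded by inclusion.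

\emph{$X_0$ has $U$ and satisfies \eqref{eq:half}.} Let $z=y+\sigma$ as in Lemma~\ref{lem:L}. For $f\in X_0$ we have $\sigma(f)=\sigma(1)\lim f(n)=\frac12\sigma(1)f(\infty)$, so $\pi\sigma=\frac12\sigma(1)e_\infty$ has norm at most $\frac12\|\sigma\|$. Hence
\[
\|z-\pi z\|+\|\pi z\|=\|\sigma-\pi\sigma\|+\|y+\pi\sigma\|\le\tfrac32\|\sigma\|+\|y\|+\tfrac12\|\sigma\|\le2\|z\| ,
\]
with equality when $y=0$ and $\sigma(1)=\|\sigma\|$. If $\|z\|=\|\pi z\|$, then $\|y\|+\|\sigma\|\le\|y\|+\frac12\|\sigma\|$, so $\sigma=0$ and $z=\pi z$.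

\emph{What a renorming cannot avoid.} Let $p$ be the dual norm of an equivalent norm on $X_0$ that keeps $U$ and the ideal property; by Lemma~\ref{lem:basic}(ii), \eqref{eq:half} then holds for the bidual norm $p^{**}$ of $p$ on $X_0^{***}$. Put $\kappa=\inf\{p(v):\|v\|_1=1\}>0$. From $p\ge\kappa\|\cdot\|_1$ we get $p^{**}\ge\kappa\|\cdot\|$. \emph{Suppose that $p(e_n)\to\kappa$.} Let $z$ be a weak$^*$ cluster point of $(e_n)$ in $X_0^{***}$. Then $p^{**}(z)\le\kappa$, and $\pi z=\frac12e_\infty$ because $f(n)\to\frac12f(\infty)$ on $X_0$. Moreover, $z\in c_0(\Gamma)^\perp$ and $\|z\|=1$, so $\|z-\frac12e_\infty\|=\frac32$ by Lemma~\ref{lem:L}. So \eqref{eq:half} for $p^{**}$ gives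
\[
2\kappa\ge2p^{**}(z)\ge p^{**}(z-\tfrac12e_\infty)+p(\tfrac12e_\infty)\ge\tfrac32\kappa+\tfrac12p(e_\infty),
\]
that is, $p(e_\infty)\le\kappa$, and so $p(e_\infty)=\kappa$. Thus a sequence of almost minimal vectors passes its minimality on to its ``limit vector''. If there were two limit points $\infty,\infty'$ with this property, then
\[
\kappa(|\lambda|+|\mu|)\le p(\lambda e_\infty+\mu e_{\infty'})\le\kappa(|\lambda|+|\mu|),
\]
and $p$ would not be strictly convex. To turn this into a proof we must remove the supposition, and three difficulties arise.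

(a) We cannot know in advance which vectors $v_j$ will be almost minimal for $p$. So \emph{every} suitable sequence of finitely supported vectors must have a limit vector. But these vectors live on the index set that we are constructing. The remedy is a tree certain points of which are sequences of codes for such vectors.

(b) Adding limit vectors must preserve $X^*=\ell_1(\Gamma)$ and the estimate $\|\pi\sigma\|\le\theta\|\sigma\|$. This is why the functions replacing $f_\infty$ are assembled from functions already constructed.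

(c) Many limit points must share the same $\kappa$, and a limit point must lie in the part of the index set over which $\kappa$ is the infimum. Here the height $\omega_1$ of the tree enters: a nondecreasing real function on the tree is constant on some cone.

\section{The tree and the space}\label{sec:tree}

We assume the hypotheses of Theorem~\ref{thm:A}, with $\theta\in(0,1)$ from \eqref{eq:theta}.

\subsection*{Points that name sequences}

Let $C$ be a set of cardinality $\mathfrak c$ with a distinguished element $0$. Let $T$ be the set of all functions $t:\xi\to C$ with $\xi<\omega_1$. We write $|t|=\xi$ for the \emph{length} of $t$, order $T$ by extension, and put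
\[
T_\xi=\{t\in T:|t|=\xi\},\qquad T_{<\xi}=\{t\in T:|t|<\xi\},\qquad (q)=\{s\in T:s\supsetneq q\}.
\]
For each $\xi<\omega_1$ there are at most $\mathfrak c^{\aleph_0}=\mathfrak c$ functions $\xi\to C$, there are $\mathfrak c$ of them for $\xi=1$, and $\omega_1\le\mathfrak c$; so $|T|=\mathfrak c$. Let $\mathcal V$ be the set of finitely supported $v:T\to\mathbb K$ with $\sum|v(s)|=1$. As $|\mathcal V|=\mathfrak c$, we can fix an injection $\mathrm{code}:\mathcal V\to C\setminus\{0\}$.

\begin{definition}\label{def:good}
A point $t\in T$ of limit length $\xi$ is \emph{good} if there is $\eta_0<\xi$ such that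
\begin{enumerate}
\item[(i)] the set $\{\eta\in[\eta_0,\xi):t(\eta)\neq0\}$ is cofinal in $\xi$ and of order type $\omega$, say $\xi_0<\xi_1<\cdots$;
\item[(ii)] for every $j$ there is $v_j\in\mathcal V$ with $t(\xi_j)=\mathrm{code}(v_j)$ and $\operatorname{supp}v_j\subset\{s\supsetneq t|_{\xi_j}:|s|<\xi_{j+1}\}$.
\end{enumerate}
For good $t$ we take the least such $\eta_0$ and denote the data by $\xi_j^t$, $v_j^t$.
\end{definition}

Any other admissible $\eta_0'$ is larger and yields the same sequences with finitely many initial terms removed; the $v_j$ are determined because $\mathrm{code}$ is injective. Figure~\ref{fig:good} shows a good point. The supports of the $v_j$ have lengths in the disjoint intervals $(\xi_j,\xi_{j+1})$.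

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=0.9cm,font=\small]
\draw[thick] (0,0)--(7.6,0);
\draw[thick,dotted] (7.6,0)--(9,0);
\fill (9.1,0) circle (2pt) node[below=3pt] {$t$};
\foreach \x/\j in {1/0,3.2/1,5.4/2}{
 \draw[dashed,gray] (\x,-0.9)--(\x,1.7);
 \fill (\x,0) circle (2pt);
 \node[below right] at (\x,0) {$t|_{\xi_{\j}}$};
 \node[below] at (\x,-0.9) {$\xi_{\j}$};
 \draw (\x,0)--(\x+0.7,0.6)--(\x+1.2,1.2);
 \draw (\x+0.7,0.6)--(\x+1.7,0.7);
 \fill (\x+0.7,0.6) circle (1.6pt);
 \fill (\x+1.2,1.2) circle (1.6pt);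
 \fill (\x+1.7,0.7) circle (1.6pt);
 \node at (\x+1.1,1.65) {$\operatorname{supp}v_{\j}$};
}
\draw[->] (0,-1.6)--(9.1,-1.6) node[right] {length};
\end{tikzpicture}
\caption{A good point $t$. The horizontal line consists of the initial segments of $t$, and lengths increase to the right. The dots off this line are points of $\operatorname{supp}v_j$ (some points of $\operatorname{supp}v_j$ may also lie on the line): they properly extend $t|_{\xi_j}$ and are shorter than $\xi_{j+1}$. The value $t(\xi_j)$ is the code of $v_j$, and all other values of $t$ at places $\ge\xi_0$ are $0$.}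
\label{fig:good}
\end{figure}

\subsection*{The functions $f_t$}

We want $v_j^t\to\theta e_t$ pointwise on $X$, for every good $t$. As in the model, where $f_\infty=1_{\{\infty\}}+\theta\sum_n1_{\{n\}}$, we take
\begin{equation}\label{eq:ft}
f_t=1_{\{t\}}+\theta\sum_jg_j^t\quad\text{for good }t,\qquad f_t=1_{\{t\}}\quad\text{for all other }t,
\end{equation}
where $v_j^t(g_j^t)=1$. A first thought would be to let $g_j^t$ be supported on $\operatorname{supp}v_j^t$ with suitable unimodular values. But we also want to be able to subtract finitely many $g_j^t$ from $f_t$ without leaving $X$, and $X$ will not contain $1_{\{s\}}$ for good $s$ (see the end of this section). So we require $g_j^t$ to lie in the span of earlier functions.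

By recursion on $|t|$, we define $f_t\in\ell_\infty(T)$ by \eqref{eq:ft}, where for good $t$ the $g_j^t$ are chosen with
\begin{equation}\label{eq:g}
\begin{gathered}
g_j^t\in\operatorname{span}\{f_r:|r|<|t|\},\qquad\|g_j^t\|_\infty\le1,\qquad v_j^t(g_j^t)=1,\\
\operatorname{supp}g_j^t\subset\{r\supsetneq t|_{\xi_j^t}:|r|<\xi_{j+1}^t\}.
\end{gathered}
\end{equation}
That such a choice is possible is shown after Lemma~\ref{lem:interp}. The supports of the $g_j^t$ have lengths in the disjoint intervals $(\xi_j^t,\xi_{j+1}^t)$, so the pointwise sum $\sum_jg_j^t$ is bounded by $1$ and lives on lengths $<|t|$. We also need the \emph{tails}: for $k\ge0$ let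
\[
f_s^k=1_{\{s\}}+\theta\sum_{j\ge k}g_j^s\quad\text{for good }s,\qquad f_s^k=1_{\{s\}}\quad\text{for all other }s .
\]
So $f_s^0=f_s$, and the definitions give
\begin{align}
&f_s-f_s^k\in\operatorname{span}\{f_r:|r|<|s|\};\label{eq:tail1}\\
&f_s^k(s)=1,\quad|f_s^k|\le\theta\text{ off }s,\quad f_s^k(r)=0\text{ if }r\ne s\text{ and }|r|\ge|s|;\label{eq:tail2}\\
&\operatorname{supp}f_s^k\subset\{s\}\cup\{r\supsetneq s|_{\xi_k^s}:|r|<|s|\}\quad\text{for good }s.\label{eq:tail3}
\end{align}
Passing to tails separates supports, and this gives an interpolation lemma on which everything rests.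

\begin{lemma}\label{lem:interp}
Let $\zeta\le\omega_1$ and suppose that $f_s$ has been defined for all $s\in T_{<\zeta}$. Let $F\subset T_{<\zeta}$ be finite and nonempty, $d:F\to\mathbb K$, and $\mu=\max_{s\in F}|s|$. For all large $k$ the functions $f_s^k$ $(s\in F)$ have pairwise disjoint supports, and $g=\sum_{s\in F}d(s)f_s^k$ satisfies:
\begin{enumerate}
\item[(i)] $g=d$ on $F$, $\|g\|_\infty=\max|d|$, and $|g|\le\theta\max|d|$ off $F$;
\item[(ii)] $g\in\operatorname{span}\{f_r:|r|\le\mu\}$, and $g$ vanishes at all points of length $>\mu$;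
\item[(iii)] if $F\subset(q)$, then $\operatorname{supp}g\subset(q)$ for large $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $s\ne s'$ in $F$.

\emph{Case $|s'|<|s|$.} By \eqref{eq:tail2}, all points of $\operatorname{supp}f_{s'}^k$ have length $\le|s'|$. If $s$ is not good, then $\operatorname{supp}f_s^k=\{s\}$. If $s$ is good, then by \eqref{eq:tail3} all points of $\operatorname{supp}f_s^k$ have length $>|s'|$ as soon as $\xi_k^s\ge|s'|$. In both cases the supports are disjoint.

\emph{Case $|s|=|s'|$.} Choose $\eta$ with $s(\eta)\ne s'(\eta)$. By \eqref{eq:tail2}, $s\notin\operatorname{supp}f_{s'}^k$ and $s'\notin\operatorname{supp}f_s^k$. So a common point $r$ of the two supports is different from $s$ and $s'$. Hence $s$ and $s'$ are both good, and by \eqref{eq:tail3} $r$ extends both $s|_{\xi_k^s}$ and $s'|_{\xi_k^{s'}}$. This is impossible when $\xi_k^s,\xi_k^{s'}>\eta$.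

Now (i) follows from disjointness and \eqref{eq:tail2}, and (ii) from \eqref{eq:tail1} and \eqref{eq:tail2}. For (iii), let $s\in F\subset(q)$. If $s$ is not good, $\operatorname{supp}f_s^k=\{s\}\subset(q)$. If $s$ is good, then $\xi_k^s\ge|q|$ for large $k$, and every $r\supsetneq s|_{\xi_k^s}$ lies in $(q)$; use \eqref{eq:tail3}.
\end{proof}

\emph{The recursion is legitimate.} Let $t$ be good and suppose that $f_r$ is defined for $|r|<|t|$. Fix $j$ and apply Lemma~\ref{lem:interp} with $\zeta=|t|$, $F=\operatorname{supp}v_j^t$, $d(s)=\overline{v_j^t(s)}/|v_j^t(s)|$ and $q=t|_{\xi_j^t}$. Here $F\subset(q)$ and $\mu<\xi_{j+1}^t$ by Definition~\ref{def:good}. The resulting $g$ has norm $1$, $v_j^t(g)=\sum|v_j^t(s)|=1$, and by (ii) and (iii) it meets the remaining requirements of \eqref{eq:g}.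

\medskip

We define
\[
X=\overline{\operatorname{span}}\{f_t:t\in T\}\subset\ell_\infty(T).
\]

\begin{lemma}\label{lem:limit}
If $t\in T$ is good, then $v_j^t(f)\to\theta f(t)$ for every $f\in X$.
\end{lemma}

\begin{proof}
Write $\xi=|t|$, $\xi_j=\xi_j^t$, $v_j=v_j^t$. All points of $\operatorname{supp}v_j$ properly extend $t|_{\xi_j}$ and have length in $(\xi_j,\xi_{j+1})$. As $\|v_j\|_1=1$, it suffices to consider $f=f_s$. We use induction on $|s|$.

\emph{Case $|s|<\xi$.} The function $f_s$ lives on lengths $\le|s|$, so $f_s(t)=0$, and $v_j(f_s)=0$ once $\xi_j\ge|s|$.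

\emph{Case $s=t$.} The functions $1_{\{t\}}$ and $g_i^t$, $i\ne j$, live on lengths outside $(\xi_j,\xi_{j+1})$. So $v_j(f_t)=\theta v_j(g_j^t)=\theta=\theta f_t(t)$ by \eqref{eq:g}.

\emph{Case $|s|=\xi$, $s\ne t$.} By \eqref{eq:tail2}, $f_s(t)=0$, and $v_j(1_{\{s\}})=0$ since $\operatorname{supp}v_j$ has lengths $<\xi$. If $s$ is not good we are done. Let $s$ be good and choose $\eta$ with $s(\eta)\ne t(\eta)$. If $\xi_j>\eta$ and $\xi_i^s>\eta$, then points of $\operatorname{supp}v_j$ take the value $t(\eta)$ at $\eta$, while points of $\operatorname{supp}g_i^s$ take the value $s(\eta)$; so $v_j(g_i^s)=0$. For each of the finitely many remaining $i$, the function $g_i^s$ lives on lengths $<\xi_{i+1}^s<\xi$, so $v_j(g_i^s)=0$ once $\xi_j\ge\xi_{i+1}^s$. Hence $v_j(f_s)=0$ for large $j$.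

\emph{Case $|s|>\xi$.} Here $v_j(1_{\{s\}})=0=1_{\{s\}}(t)$, and again we may assume that $s$ is good. The set $I=\{i:\xi_i^s<\xi\}$ is finite, because the $\xi_i^s$ increase to $|s|>\xi$. For $i\notin I$ the function $g_i^s$ lives on lengths $>\xi$, so $v_j(g_i^s)=0=g_i^s(t)$. For $i\in I$ the induction hypothesis applies to $g_i^s\in\operatorname{span}\{f_r:|r|<|s|\}$. Therefore
\[
v_j(f_s)=\theta\sum_{i\in I}v_j(g_i^s)\longrightarrow\theta\cdot\theta\sum_{i\in I}g_i^s(t)=\theta f_s(t). \qedhere
\]
\end{proof}

In particular $1_{\{t\}}\notin X$ for good $t$, since $v_j^t(1_{\{t\}})=0$ for all $j$, while $\theta1_{\{t\}}(t)=\theta\neq0$.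

\section{The space is an $(a,B,c)$-ideal with property $U$}

We first identify the dual of $X$, by transfinite induction along the lengths: adding the functions $f_t$ with $|t|=\xi$ enlarges the space by a quotient $c_0(T_\xi)$ and hence its dual by $\ell_1(T_\xi)$.

\begin{lemma}\label{lem:dual}
$X^*=\ell_1(T)$ isometrically via $\Phi(y)(f)=\sum_ty(t)f(t)$. Hence $X^{**}=\ell_\infty(T)$, and the canonical embedding of $X$ is the inclusion $X\subset\ell_\infty(T)$.
\end{lemma}

\begin{proof}
For $\xi\le\omega_1$ let $X_\xi=\overline{\operatorname{span}}\{f_t:|t|<\xi\}$, so $X_{\omega_1}=X$. By \eqref{eq:tail2} elements of $X_\xi$ vanish at all points of length $\ge\xi$.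

\emph{$\Phi$ is isometric at every stage.} If $0\neq y$ is finitely supported in $T_{<\xi}$, Lemma~\ref{lem:interp} with $F=\operatorname{supp}y$ and $d=\overline y/|y|$ gives $g\in X_\xi$ with $\|g\|=1$ and $y(g)=\|y\|_1$. So $\|\Phi(y)|_{X_\xi}\|=\|y\|_1$, and by density this holds for all $y\in\ell_1(T_{<\xi})$.

\emph{$\Phi$ is onto.} We show by induction on $\xi\le\omega_1$ that every $\varphi\in X_\xi^*$ is of the form $\Phi(y)|_{X_\xi}$ with $y\in\ell_1(T_{<\xi})$. For $\xi=0$ this is trivial.

\emph{Successor step.} Let $\rho:X_{\xi+1}\to\ell_\infty(T_\xi)$ be restriction. Let $f=u+\sum_{t\in F}d_tf_t$ with $F\subset T_\xi$ finite and nonempty and $u\in\operatorname{span}\{f_r:|r|<\xi\}$. Then $\rho f=\sum d_t1_{\{t\}}$ by \eqref{eq:tail2}. By \eqref{eq:tail1} and Lemma~\ref{lem:interp}, for large $k$,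
\[
\operatorname{dist}(f,X_\xi)\le\Bigl\|\sum_{t\in F}d_tf_t^k\Bigr\|=\max|d_t|=\|\rho f\| ,
\]
and $\operatorname{dist}(f,X_\xi)\ge\|\rho f\|$ because functions in $X_\xi$ vanish on $T_\xi$. Such $f$ are dense in $X_{\xi+1}$, so $\rho$ induces an isometry of $X_{\xi+1}/X_\xi$ onto $c_0(T_\xi)$. Now let $\varphi\in X_{\xi+1}^*$, and let $y\in\ell_1(T_{<\xi})$ represent $\varphi|_{X_\xi}$. Then $\varphi-\Phi(y)$ annihilates $X_\xi$, so it is a functional on $c_0(T_\xi)$ composed with $\rho$; that is, it equals $\Phi(y')$ on $X_{\xi+1}$ for some $y'\in\ell_1(T_\xi)$. So $y+y'$ represents $\varphi$.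

\emph{Limit step.} For $\eta<\xi$ let $y_\eta\in\ell_1(T_{<\eta})$ represent $\varphi|_{X_\eta}$; then $\|y_\eta\|_1\le\|\varphi\|$. If $\eta<\eta'<\xi$, the restriction of $y_{\eta'}$ to $T_{<\eta}$ also represents $\varphi$ on $X_\eta$, since functions in $X_\eta$ vanish at lengths $\ge\eta$. As $\Phi$ is isometric at stage $\eta$, it equals $y_\eta$. So the $y_\eta$ glue to some $y$ on $T_{<\xi}$ with $\|y\|_1\le\|\varphi\|$, and $\varphi=\Phi(y)$ on the dense subset $\bigcup_{\eta<\xi}X_\eta$ of $X_\xi$.
\end{proof}

Thus $X^{***}=\ell_\infty(T)^*$, and Lemma~\ref{lem:L} gives $z=y+\sigma$ with $\|z\|=\|y\|_1+\|\sigma\|$. Put $\Theta\sigma=\sigma|_X\in X^*=\ell_1(T)$, so $\pi z=y+\Theta\sigma$.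

\begin{lemma}\label{lem:theta}
$\|\Theta\sigma\|\le\theta\|\sigma\|$ for every $\sigma\in c_0(T)^\perp$.
\end{lemma}

\begin{proof}
Let $x=\Theta\sigma$ and $\varepsilon>0$, and let $F$ be finite and nonempty with $\sum_F|x|>\|x\|-\varepsilon$. Take $g\in X$ from Lemma~\ref{lem:interp} with unimodular $d$ on $F$ such that $d(s)x(s)=|x(s)|$. Then $|g|\le\theta$ off $F$, and $\sigma$ does not see the values on the finite set $F$. So
\[
\|x\|-2\varepsilon\le|x(g)|=|\sigma(g)|=|\sigma(g1_{T\setminus F})|\le\theta\|\sigma\|. \qedhere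
\]
\end{proof}

\begin{proposition}\label{prop:ideal}
$X$ is an $(a,B,c)$-ideal with property $U$ in $X^{**}$.
\end{proposition}

\begin{proof}
The ideal projection is $\pi$. Let $z=y+\sigma$ and $b\in B$. By Lemma~\ref{lem:theta},
\begin{align*}
\|az+b\pi z\|+c\|\pi z\|&=\|(a+b)y+b\Theta\sigma+a\sigma\|+c\|y+\Theta\sigma\|\\
&\le(|a+b|+c)\|y\|+\bigl(a+(|b|+c)\theta\bigr)\|\sigma\|\le\|y\|+\|\sigma\|=\|z\|.
\end{align*}
The first coefficient is at most $1$ by \eqref{eq:hyp} and the second by \eqref{eq:theta}. If $\|z\|=\|\pi z\|$, then $\|y\|+\|\sigma\|\le\|y\|+\theta\|\sigma\|$. As $\theta<1$, $\sigma=0$ and $z=y=\pi z$. By Lemma~\ref{lem:basic}(i), $X$ has $U$.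
\end{proof}

\section{No good renorming}\label{sec:noren}

We now carry out the argument of Section~\ref{sec:model} in $X$: we find a cone of the tree on which the infimum $\kappa$ does not change, and in it $\mathfrak c$ good points that name sequences of almost minimal vectors.

Let $|\cdot|$ be an equivalent norm on $X$ for which $X$ has property $U$ and is an $(a,B,c)$-ideal in its bidual. Let $p$ be its dual norm on $X^*=\ell_1(T)$, $p^*$ the dual norm of $p$ on $X^{**}=\ell_\infty(T)$, and $p^{**}$ the dual norm of $p^*$ on $X^{***}$; it extends $p$. The symbol $\|\cdot\|$ keeps denoting the original norms, and weak$^*$ in $X^{***}$ means $\sigma(X^{***},X^{**})$, which does not depend on the norm; neither does $\pi$. By Lemma~\ref{lem:basic}(ii),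
\begin{equation}\label{eq:p}
p^{**}(az+b\pi z)+c\,p(\pi z)\le p^{**}(z)\qquad(z\in X^{***},\ b\in B).
\end{equation}

\subsection*{A cone on which the infimum does not change}

For $t\in T$ let
\[
\kappa(t)=\inf\{p(v):v\in\mathcal V,\ \operatorname{supp}v\subset(t)\}.
\]
Since $p$ is equivalent to $\|\cdot\|_1$, the function $\kappa$ is positive and bounded. It is nondecreasing: $t\subset s$ implies $(s)\subset(t)$, so $\kappa(t)\le\kappa(s)$. We claim that there is $t_0\in T$ with
\[
\kappa(s)=\kappa(t_0)=:\kappa\qquad\text{for all }s\supseteq t_0 .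
\]
Otherwise every $t$ has an extension $s\supsetneq t$ with $\kappa(s)>\kappa(t)$. Taking unions at limit stages (a union of a countable chain in $T$ has countable length and so belongs to $T$), we get a chain $(t_\alpha)_{\alpha<\omega_1}$ with $\kappa(t_{\alpha+1})>\kappa(t_\alpha)$ for all $\alpha$. As $\kappa$ is nondecreasing, the intervals $(\kappa(t_\alpha),\kappa(t_{\alpha+1}))$ are disjoint and nonempty, and $\mathbb Q$ would be uncountable.

Let $E=\ell_1((t_0))\subset\ell_1(T)$. By definition of $\kappa$ we have $p(y)\ge\kappa\|y\|_1$ for finitely supported $y\in E$, hence for all $y\in E$. We need the bidual version: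
\begin{equation}\label{eq:low}
p^{**}(z)\ge\kappa\|z\|\qquad\text{for all }z\text{ in the weak$^*$ closure of }E\text{ in }X^{***}.
\end{equation}
Indeed, let $h\in\ell_\infty(T)$ with $\|h\|_\infty\le1$. On $E$ we have $|h(y)|\le\|y\|_1\le\kappa^{-1}p(y)$. By the Hahn--Banach theorem in $(X^*,p)$ there is $h'\in X^{**}$ with $h'=h$ on $E$ and $p^*(h')\le\kappa^{-1}$. As $h-h'$ vanishes on $E$, $z(h)=z(h')$, so $|z(h)|\le\kappa^{-1}p^{**}(z)$.

\subsection*{Limit points for almost minimal sequences}

For every $\gamma\in C$ we construct a good point $t_\gamma\supset t_0$ naming a sequence of almost minimal vectors. Let $r_0=t_0{}^\frown\gamma$, that is, $t_0$ followed by the single value $\gamma$. Given $r_j\supseteq t_0$, use $\kappa(r_j)=\kappa$ to choose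
\[
v_j\in\mathcal V,\qquad\operatorname{supp}v_j\subset(r_j),\qquad p(v_j)<\kappa+\tfrac1{j+1}.
\]
Let $r_{j+1}\in T$ be $r_j{}^\frown\mathrm{code}(v_j)$ followed by so many zeros (countably many suffice) that $|r_{j+1}|>\max\{|s|:s\in\operatorname{supp}v_j\}$. Let $t=t_\gamma=\bigcup_jr_j$ and $\xi_j=|r_j|$; then $|t|=\sup_j\xi_j$ is a countable limit ordinal. The nonzero values of $t$ at places $\ge\xi_0$ occur exactly at the $\xi_j$, and $t(\xi_j)=\mathrm{code}(v_j)$. The points of $\operatorname{supp}v_j$ properly extend $r_j=t|_{\xi_j}$ and are shorter than $\xi_{j+1}$. So $t$ is good ($\eta_0=\xi_0$ is admissible), and by the remark after Definition~\ref{def:good} there is $m$ with $v_j=v_{j+m}^t$ for all $j$. Lemma~\ref{lem:limit} gives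
\begin{equation}\label{eq:lim}
v_j(f)\to\theta f(t)\qquad(f\in X).
\end{equation}

\subsection*{The limit vectors are minimal}

Let $z(h)=\lim_{\mathcal U}v_j(h)$ for $h\in\ell_\infty(T)$, where $\mathcal U$ is a free ultrafilter on $\mathbb N$. Then:
\begin{itemize}
\item $p^{**}(z)\le\lim_{\mathcal U}p(v_j)\le\kappa$.
\item $\pi z=\theta e_t$ by \eqref{eq:lim}, where $e_t$ is the unit vector of $\ell_1(T)$ at $t$.
\item Choose $b_0\in B$ with $|b_0|=\beta$. Since $t\in(t_0)$ and $\operatorname{supp}v_j\subset(t_0)$, the element $az+b_0\theta e_t$ lies in the weak$^*$ closure of $E$.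
\item $\|az+b_0\theta e_t\|=a+\beta\theta$. The upper bound is clear. The $v_j$ have pairwise disjoint supports not containing $t$. Let $h=\overline{v_j}/|v_j|$ on $\operatorname{supp}v_j$ for each $j$, let $h(t)$ be unimodular with $b_0h(t)=\beta$, and $h=0$ elsewhere. Then $\|h\|_\infty=1$, and the value at $h$ is $a+\beta\theta$.
\end{itemize}
By \eqref{eq:p} and \eqref{eq:low},
\[
\kappa\ge p^{**}(z)\ge p^{**}(az+b_0\theta e_t)+c\theta\,p(e_t)\ge\kappa(a+\beta\theta)+c\theta\,p(e_t).
\]
By \eqref{eq:theta}, $1-a-\beta\theta=c\theta$. This is positive because $c>0$ (for $c=0$ the inequality would say only $\kappa\ge\kappa$). Hence $p(e_t)\le\kappa$. As $e_t\in\mathcal V$ has support in $(t_0)$, also $p(e_t)\ge\kappa$. So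
\[
p(e_{t_\gamma})=\kappa\qquad\text{for every }\gamma\in C .
\]

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Part (1) and $X^*=\ell_1(T)$, $|T|=\mathfrak c$, are Proposition~\ref{prop:ideal} and Lemma~\ref{lem:dual}. For part (2), the points $t_\gamma$ are pairwise different, since $t_\gamma(|t_0|)=\gamma$, and $e_{t_\gamma}\in E$. For scalars $\lambda_\gamma$, finitely many of them nonzero,
\[
\kappa\sum|\lambda_\gamma|\le p\Bigl(\sum\lambda_\gamma e_{t_\gamma}\Bigr)\le\sum|\lambda_\gamma|p(e_{t_\gamma})=\kappa\sum|\lambda_\gamma| .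
\]
So $(\lambda_\gamma)\mapsto\kappa^{-1}\sum\lambda_\gamma e_{t_\gamma}$ extends to an isometric embedding of $\ell_1(C)=\ell_1(\mathfrak c)$ into $(X^*,p)$. For part (3), suppose that $X$ is totally smooth and an $(a,B,c)$-ideal in its bidual under some equivalent norm. Then $X$ has property $U$ in its bidual, so by (2) the new dual contains $\ell_1(\mathfrak c)$ and is not strictly convex. This contradicts Lemma~\ref{lem:basic}(iii).
\end{proof}

\section{The remaining triples}\label{sec:B}

For Theorem~\ref{thm:B} we need to know that total smoothness by itself can always be achieved.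

\begin{proposition}\label{prop:ren}
If $X$ has property $U$ in $X^{**}$, then it has an equivalent norm for which it is totally smooth in its bidual.
\end{proposition}

The plan is as follows. Property $U$ forces $X$ to be an Asplund space (that is, every separable subspace has a separable dual), so $X^*$ has an equivalent strictly convex norm $q$. But $q$ need not be a dual norm. We therefore minimize over the fibers $x+X^\perp$ of $\pi$, giving $q^{**}$ a small weight $\frac1n$; this produces dual norms $N_n$, and property $U$ allows us to recover $q$ from them as $n\to\infty$.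

\begin{proof}
\emph{Property $U$ in the bidual passes to closed subspaces $Y$.} Let $\zeta\in Y^{***}$ be a norm-preserving extension of $y^*\in Y^*$. Identify $Y^{**}$ with $Y^{\perp\perp}\subset X^{**}$ and extend $\zeta$ to $z\in X^{***}$ with the same norm. Then $(\pi z)|_Y=y^*$, so $\|\pi z\|\ge\|y^*\|=\|z\|$. By Lemma~\ref{lem:basic}(i), $z=\pi z\in X^*$, and therefore $\zeta=z|_{Y^{\perp\perp}}$ is the canonical image of $z|_Y=y^*$.

\emph{$X$ is Asplund.} Let $Y\subset X$ be a separable closed subspace and let $S_{Y^*}$ be the unit sphere of $Y^*$. If a net $y_i\to y$ weak$^*$ in $S_{Y^*}$, then every $\sigma(Y^{***},Y^{**})$-cluster point of $(y_i)$ is an extension of $y$ of norm at most $1$, hence equals $y$. By compactness $y_i\to y$ weakly. So the weak and weak$^*$ topologies agree on $S_{Y^*}$. As a subset of the compact metrizable space $(B_{Y^*},w^*)$, the sphere has a countable weak$^*$ dense subset. This subset is weakly dense in $S_{Y^*}$, so by Mazur's theorem its closed span is $Y^*$. Thus $Y^*$ is separable.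

\emph{The norm $q$.} By a theorem of Fabian and Godefroy \cite{FG}, the dual of every Asplund space has an equivalent (not necessarily dual) locally uniformly rotund norm $q$: if $q(x_n)=q(x)=1$ and $q(x+x_n)\to2$, then $q(x_n-x)\to0$. Such a norm is strictly convex. For a norm $G$ on $X^*$ and $x,y\in X^*$ put
\[
\Delta(G)=\tfrac12\bigl(G(x)^2+G(y)^2\bigr)-G\bigl(\tfrac{x+y}2\bigr)^2 .
\]
Since $G(\frac{x+y}2)\le\frac{G(x)+G(y)}2$, we have $\Delta(G)\ge0$; and $\Delta(G)=0$ if and only if $G(x)=G(y)=G(\frac{x+y}2)$. If $\mathbb K=\mathbb C$, apply the theorem to the underlying real space. It is Asplund, because every separable real subspace lies in a separable complex one and real functionals are restrictions of real parts of complex ones. Replace $q$ by $\bigl(\frac1{2\pi}\int_0^{2\pi}q(e^{i\varphi}x)^2\,d\varphi\bigr)^{1/2}$. This is an equivalent complex norm. It is strictly convex: if its $\Delta$ vanishes at $x,y$, the continuous nonnegative integrand $\Delta(q(e^{i\varphi}\,\cdot\,))$ vanishes for all $\varphi$, and $\varphi=0$ gives $x=y$.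

\emph{The norms $N_n$.} Let $q^{**}$ be the bidual norm of $q$ on $X^{***}$ and, for $n\ge1$,
\[
N_n(x)^2=\min_{w\in X^\perp}\Bigl(\|x+w\|^2+\tfrac1nq^{**}(x+w)^2\Bigr),\qquad x\in X^* .
\]
The norm $M_n=(\|\cdot\|^2+\frac1nq^{**}(\cdot)^2)^{1/2}$ on $X^{***}$ is equivalent and weak$^*$ lower semicontinuous, hence the dual of an equivalent norm on $X^{**}$. By weak$^*$ compactness the minimum is attained. By the Hahn--Banach theorem, $N_n(x)=\min\{M_n(z):z|_X=x\}$ is the dual of the restriction to $X$ of that norm on $X^{**}$. So $N_n$ is an equivalent dual norm. Since $\|x+w\|\ge\|\pi(x+w)\|=\|x\|$ for $w\in X^\perp$,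
\begin{equation}\label{eq:Nn}
\|x\|^2\le N_n(x)^2\le\|x\|^2+\tfrac1nq(x)^2 .
\end{equation}

\emph{Claim: $n(N_n(x)^2-\|x\|^2)\to q(x)^2$.} By \eqref{eq:Nn} the left side is at most $q(x)^2$. Let $w_n$ be minimizers. Then $\|x\|\le\|x+w_n\|\le N_n(x)\to\|x\|$. Any weak$^*$ cluster point of $(x+w_n)$ has the form $x+w$ with $w\in X^\perp$ and $\|x+w\|\le\|x\|$; so $w=0$ by $U$. Hence $x+w_n\to x$ weak$^*$, and $\liminf q^{**}(x+w_n)\ge q(x)$. Since $\|x+w_n\|\ge\|x\|$, we have $n(N_n(x)^2-\|x\|^2)\ge q^{**}(x+w_n)^2$, and the claim follows.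

\emph{The new norm.} Put $R^2=\sum_{n\ge1}2^{-n}N_n^2$ and $N^2=\|\cdot\|^2+R^2$. By \eqref{eq:Nn} these are equivalent norms on $X^*$, and they are weak$^*$ lower semicontinuous, hence dual. We renorm $X$ by the predual norm of $N$ and verify the two conditions of Lemma~\ref{lem:basic}(iii).

\emph{Strict convexity.} If $N(x)=N(y)=N(\frac{x+y}2)$, then $0=\Delta(N)=\Delta(\|\cdot\|)+\sum2^{-n}\Delta(N_n)$, so $\Delta(\|\cdot\|)=\Delta(N_n)=0$ for all $n$. By the claim, $\Delta(q)=\lim n(\Delta(N_n)-\Delta(\|\cdot\|))=0$, whence $x=y$.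

\emph{Property $U$.} The map $x\mapsto(x,x)$ is an isometric embedding of $(X^*,N)$ into $(X^*,\|\cdot\|)\oplus_2(X^*,R)$. Taking second adjoints, $N^{**}(z)^2=\|z\|^2+R^{**}(z)^2$ on $X^{***}$. Since $\|\cdot\|$ and $R$ are dual norms, $\|z\|\ge\|\pi z\|$ and $R^{**}(z)\ge R(\pi z)$. So $N^{**}(z)=N(\pi z)$ forces $\|z\|=\|\pi z\|$, hence $z=\pi z$ by property $U$ of the original norm.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
If none of the three alternatives holds, then $a<1$ (as $a\neq1$) and \eqref{eq:hyp} holds. Theorem~\ref{thm:A} then provides an $X$ for which the renorming does not exist. Conversely, let $X$ be an $(a,B,c)$-ideal with property $U$ in its bidual.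

\emph{Let $a+\beta+c\le1$.} For every equivalent norm on $X$, $\pi$ is contractive, so $\|az+b\pi z\|+c\|\pi z\|\le(a+|b|+c)\|z\|\le\|z\|$. Hence the norm of Proposition~\ref{prop:ren} has the required properties.

\emph{Let $|a+b|+c>1$ for some $b\in B$.} Testing \eqref{eq:abc} on $z=Pz$ gives $(|a+b|+c)\|z\|\le\|z\|$, so the range of $P$ is $\{0\}$. This range is isomorphic to $X^{***}/X^\perp$, that is, to $X^*$. So $X=\{0\}$, and there is nothing to do.

\emph{Let $a>1$.} Testing \eqref{eq:abc} on $w\in X^\perp=\ker P$ gives $a\|w\|\le\|w\|$. So $X^\perp=\{0\}$, and $X$ is reflexive. Let $X\ne\{0\}$; by the preceding case, $|a+b|+c\le1$ for all $b\in B$. For any equivalent norm $\pi$ is the identity of $X^{***}=X^*$, and \eqref{eq:abc} with $P=\pi$ reads $(|a+b|+c)\|x\|\le\|x\|$, which is true. So the norm of Proposition~\ref{prop:ren} has the required properties.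
\end{proof}

\begin{thebibliography}{9}

\bibitem{FG} Fabian and Godefroy, \emph{The dual of every Asplund space admits a projectional resolution of the identity}, Studia Math. \textbf{91} (1988), 141--151.

\bibitem{OVW} Eve Oja, Tauri Viil and Dirk Werner, \emph{Totally smooth renormings}, arXiv:1807.07335 (2018).

\end{thebibliography}

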